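\title{Feedback arc sets in semi-complete digraphs of bounded cycle rank}

\begin{abstract}
We show that \textsc{Minimum Feedback Arc Set} on semi-complete digraphs is fixed-parameter tractable when parameterized by cycle rank: on $n$-vertex inputs of cycle rank $w$, given with a decomposition, it is solved in time $O(2^{11(w+1)}n^3)$. The decomposition is turned into a system of intervals in which at most $w+1$ intervals share a point. Two exchange arguments then confine the prefixes of all optimal vertex orderings to an explicit family of $O(2^{11(w+1)}n)$ sets, and dynamic programming over this family finds the optimum. The same method gives time $2^{O(p)}n^{O(1)}$ for directed pathwidth $p$, and under the Exponential Time Hypothesis neither exponent can be made sublinear.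
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Digraphs are finite and loopless, and at most one arc goes in each direction between two vertices. A digraph is \emph{acyclic} if it has no directed cycle; two opposite arcs form a cycle of length two. It is \emph{strongly connected} if every vertex can be reached from every other by a directed path, and its \emph{strong components} are its maximal strongly connected induced subgraphs. A digraph is \emph{semi-complete} if for every two distinct vertices $u,v$ at least one of the arcs $(u,v)$, $(v,u)$ is present, and a \emph{tournament} if exactly one is. A \emph{feedback arc set} of $G$ is a set $F$ of arcs such that $G-F$ is acyclic, and \textsc{Minimum Feedback Arc Set} asks for the minimum size of such a set.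

The \emph{cycle rank} $r(G)$ of Eggan~\cite{Eggan} is defined recursively:
\begin{itemize}
\item $r(G)=0$ if $G$ is acyclic;
\item $r(G)=1+\min_{v\in V(G)}r(G-v)$ if $G$ is strongly connected and not acyclic;
\item $r(G)=\max_C r(C)$ otherwise, where $C$ ranges over the strong components of $G$.
\end{itemize}
A strong component is acyclic exactly when it is a single vertex, so the third formula holds for every nonempty digraph. Cycle rank counts rounds: in each round we delete one vertex from every strong component that has at least two vertices, and $r(G)$ is the least number of rounds after which no cycle is left. A \emph{decomposition of height at most $h$} records such a strategy. For $h=0$ it is empty and exists only if $G$ is acyclic; for $h\ge1$ it consists of a vertex $v_C$ of $C$ and a decomposition of $C-v_C$ of height at most $h-1$, for each strong component $C$ with at least two vertices. By induction on $h$, such a decomposition exists if and only if $r(G)\le h$. When $r(G)=w$, a decomposition of $G$ means one of height at most $w$. By induction on $n$, every $n$-vertex digraph has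
\begin{equation}\label{eq:trivial}
r(G)\le n-1 .
\end{equation}

Every acyclic digraph has a \emph{topological order}, an order of its vertices in which all arcs go forward. Hence a semi-complete digraph of cycle rank $0$ is a \emph{transitive tournament}: its vertices are $x_1,\dots,x_m$ and its arcs are the pairs $(x_i,x_j)$ with $i<j$. Cycle rank $1$ already allows large strong components and large feedback arc sets: adding to the transitive tournament a vertex $v$ joined to each $x_i$ in both directions gives a strongly connected digraph of cycle rank $1$ with $m$ arc-disjoint cycles of length two. So cycle rank does not bound the size of the solution.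

The following two results are known.
\begin{itemize}
\item[(K1)] Given an $n$-vertex semi-complete digraph $G$ and an integer $w$, one can decide in time $O(9^{(w+1)4^{w+2}}n^2)$ whether $r(G)\le w$.
\item[(K2)] \textsc{Minimum Feedback Arc Set} on $n$-vertex semi-complete digraphs of cycle rank $w$ can be solved in time $n^{O(w)}$.
\end{itemize}
In this setting Kim, Kwon and Lee~\cite{KKL} ask whether the problem is \emph{fixed-parameter tractable} in the cycle rank: are there a computable function $f$ and a constant $c$ such that \textsc{Minimum Feedback Arc Set} can be solved in time $f(w)\,n^{c}$ on $n$-vertex semi-complete digraphs of cycle rank $w$?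

There is a reason to doubt it. A minimum feedback arc set is the set of backward arcs of a best ordering of the vertices. A deleted vertex $v_C$ has arbitrary adjacency to the rest of $C$ and may sit anywhere in that ordering, and $w$ nested deleted vertices have about $n^w$ joint placements. There is also a reason for hope. An algorithm that builds the ordering from left to right need not remember where a deleted vertex was placed, only whether it has been placed, and this is one of $2^w$ possibilities. What must then be controlled is how far the deleted vertices can pull the other vertices out of their natural order, and here semi-completeness helps: every pair of vertices carries an arc, so a pair with a single arc is paid for whenever it is inverted. This is the line of the proof, and the answer is yes.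

\begin{theorem}\label{thm:cr}
\textsc{Minimum Feedback Arc Set} on $n$-vertex semi-complete digraphs of cycle rank $w$ can be solved in time $O(2^{11(w+1)}n^3)$ if a decomposition is given, and in time
\[
O\bigl((w+1)\,9^{(w+1)4^{w+2}}n^3+2^{11(w+1)}n^3\bigr)
\]
if not. In particular, the problem is fixed-parameter tractable parameterized by cycle rank.
\end{theorem}

A left-to-right algorithm needs a linear structure instead of a recursive one. The following object provides it.

\begin{definition}\label{def:model}
Let $G$ be a semi-complete digraph with $n\ge1$ vertices. An \emph{interval model of overlap at most $k$} assigns to each vertex $v$ integers $v^-<v^+$ such that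
\begin{itemize}
\item[(i)] the $2n$ numbers $v^-,v^+$ are exactly $1,\dots,2n$;
\item[(ii)] for every half-integer $t$, at most $k$ vertices $v$ satisfy $v^-<t<v^+$;
\item[(iii)] if $u^+<v^-$, then $(v,u)$ is not an arc, and hence $(u,v)$ is an arc.
\end{itemize}
We write $u\prec v$ when $u^+<v^-$, that is, when the interval of $u$ lies to the left of that of $v$.
\end{definition}

The algorithm handles bounded weights at no extra cost. In the weighted problem every arc $a$ has a weight $\omega(a)\in[1,W]$, where $W\ge1$, and the total weight of a feedback arc set is minimized. The original problem is the case $\omega\equiv1$, $W=1$.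

\begin{theorem}\label{thm:model}
Given an $n$-vertex semi-complete digraph with an interval model of overlap at most $k$, where $k\ge1$, \textsc{Minimum Feedback Arc Set} can be solved in time $O(2^{11k}n^3)$. With arc weights in $[1,W]$, it can be solved with $n^{O(1)}\cdot 2^{k}(5eW)^{2Wk}$ arithmetic operations.
\end{theorem}

A \emph{path decomposition} of a digraph $G$ is a sequence of sets $Q_1,\dots,Q_N\subseteq V(G)$, the \emph{bags}, such that every vertex lies in a nonempty set of consecutive bags and such that $(v,u)$ is not an arc whenever the last bag of $u$ comes before the first bag of $v$. (The mirrored convention is obtained by reversing the sequence.) Its \emph{width} is $\max_i|Q_i|-1$, and the (directed) \emph{pathwidth} of $G$ is the least width of a path decomposition. The \emph{Exponential Time Hypothesis} (ETH) states that for some $\delta>0$ the satisfiability of $3$-CNF formulas in $n$ variables cannot be decided in time $O(2^{\delta n})$.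

\begin{theorem}\label{thm:pw}
\leavevmode
\begin{itemize}
\item[(a)] \textsc{Minimum Feedback Arc Set} is solvable in time $2^{O(p)}n^{O(1)}$ on $n$-vertex semi-complete digraphs of pathwidth $p$, with no decomposition given. A semi-complete digraph of pathwidth $p$ and cycle rank $w$ has $p\le w$, so the problem is solvable in time $2^{O(w)}n^{O(1)}$ for cycle rank $w$.
\item[(b)] There are tournaments of pathwidth at most $1$ and unbounded cycle rank.
\item[(c)] Unless ETH fails, there is no $2^{o(w)}n^{O(1)}$-time algorithm for semi-complete digraphs of cycle rank $w$, and no $2^{o(p)}n^{O(1)}$-time algorithm for semi-complete digraphs of pathwidth $p$.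
\end{itemize}
\end{theorem}

Section~\ref{sec:order} reduces the problem to finding a small family of candidate prefixes, Section~\ref{sec:models} derives Theorem~\ref{thm:cr} from Theorem~\ref{thm:model}, and Section~\ref{sec:prefix}, the core of the paper, constructs the family and proves Theorem~\ref{thm:model}. Sections~\ref{sec:pw} and~\ref{sec:eth} prove Theorem~\ref{thm:pw}.

\section{Orderings and their prefixes}\label{sec:order}

Let $G$ be a digraph on the vertex set $V$, $|V|=n$, with arc weights in $[1,W]$. In an ordering $\pi$ of $V$, an arc $(u,v)$ is \emph{backward} if $v$ comes before $u$, and $\operatorname{cost}(\pi)$ is the total weight of the backward arcs. Every directed cycle contains a backward arc, so the backward arcs form a feedback arc set. Conversely, if $G-F$ is acyclic, then all backward arcs of a topological order of $G-F$ lie in $F$. Hence the minimum weight of a feedback arc set is the minimum cost of an ordering. An ordering of minimum cost is \emph{optimal}.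

The cost is a sum over unordered pairs of vertices: if $u$ comes before $v$, the pair $\{u,v\}$ costs $\omega(v,u)$ when $(v,u)$ is an arc and $0$ otherwise. The cost of a pair lies in $[0,W]$, so
\begin{equation}\label{eq:swap}
\text{reversing the order of one pair raises its cost by at most $W$.}
\end{equation}

A \emph{prefix} of $\pi$ is the set of its first $i$ vertices, for some $0\le i\le n$. When a vertex $u$ is appended after a set $Q$ of vertices, the new backward arcs are the arcs from $u$ to $Q$; their total weight, which we denote by $c(u,Q)$, does not depend on the order of $Q$. This allows dynamic programming over prefixes.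

\begin{proposition}\label{prop:dp}
Let $\mathcal F$ be a family of subsets of $V$, given as a list of $N$ strings of $n$ bits with repetitions allowed, that contains every prefix of some optimal ordering of $G$. Then an optimal ordering, and with it a feedback arc set of minimum weight, can be found with $O(Nn^2)$ operations.
\end{proposition}

\begin{proof}
Both $\emptyset$ and $V$ are prefixes, so they lie in $\mathcal F$. Put $\varphi(\emptyset)=0$ and, for nonempty $P\in\mathcal F$ in order of increasing size,
\[
\varphi(P)=\min\bigl\{\varphi(P\setminus\{u\})+c(u,P\setminus\{u\}) : u\in P,\ P\setminus\{u\}\in\mathcal F\bigr\},\qquad \min\emptyset=\infty .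
\]
Call an ordering of $P$ \emph{admissible} if all its prefixes lie in $\mathcal F$. An admissible ordering of a nonempty $P\in\mathcal F$ is an admissible ordering of some $P\setminus\{u\}\in\mathcal F$ followed by $u$, and its cost in $G[P]$ is the cost of the shorter ordering plus $c(u,P\setminus\{u\})$. By induction on $|P|$, the value $\varphi(P)$ is the minimum cost of an admissible ordering of $P$. Since some optimal ordering of $V$ is admissible, $\varphi(V)$ is the optimum, and following the minimizing vertices back from $V$ yields an optimal ordering.

Store the strings in a trie, the binary tree of depth $n$ in which each string is a path from the root to a leaf, so that an insertion or a lookup takes $O(n)$ steps; keep $\varphi(P)$ at the leaf of $P$, and sort the members by size into $n+1$ buckets. Evaluating $\varphi(P)$ takes one lookup and one sum of at most $n$ terms for each $u\in P$, that is, $O(n^2)$ operations.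
\end{proof}

The family of all subsets gives $N=2^n$. The task is to write down a family of size $2^{O(w)}n$ without knowing an optimal ordering. The first nontrivial case shows how an exchange argument produces one.

\begin{example}[cycle rank one]\label{ex:one}
Every cycle lies inside a strong component, so it suffices to treat a strongly connected semi-complete $G$ with $r(G)=1$; let the weights be $1$. For some vertex $v$, the digraph $G-v$ is a transitive tournament $x_1,\dots,x_m$. Among the optimal orderings take one, $\pi$, with the fewest inverted pairs among the $x_i$. If there is an inverted pair, there is one, $x_j$ before $x_i$ with $i<j$, with no other vertex of $G-v$ between them, so at most $v$ stands between them. Move $x_i$ to the position just before $x_j$. The cost of the pair $\{x_i,x_j\}$ drops from $1$ to $0$, and by~\eqref{eq:swap} the cost of $\{x_i,v\}$ rises by at most $1$. The new ordering is optimal and has fewer inversions, a contradiction. So $\pi$ lists $x_1,\dots,x_m$ in this order, and every prefix of $\pi$ is one of the $2(m+1)$ sets $\{x_1,\dots,x_i\}$ and $\{x_1,\dots,x_i,v\}$.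
\end{example}

The example contains the three ingredients of the general proof: a position $i$ on a line, a subset of the few vertices whose adjacency across that position is unconstrained, and a comparison between a guaranteed saving on inverted pairs and a bounded loss on pairs that involve the unconstrained vertices.

\section{From cycle rank to interval models}\label{sec:models}

In Example~\ref{ex:one}, give the vertices $x_i$ consecutive disjoint intervals and give $v$ an interval that contains them all. This is an interval model of overlap at most $2$, and the construction follows the recursion that defines cycle rank.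

\begin{lemma}\label{lem:model}
Let $G$ be a semi-complete digraph with $n\ge1$ vertices. From a decomposition of $G$ of height at most $h$, an interval model of overlap at most $h+1$ can be computed in time $O(n^3)$. In particular, $G$ has an interval model of overlap at most $r(G)+1$.
\end{lemma}

\begin{proof}
A model is determined by the left-to-right sequence of its $2n$ endpoints, so we construct this sequence, by induction on $n$. For $n=1$ the sequence is $v^-v^+$, of overlap $1$.

Let $G$ be strongly connected with $n\ge2$. Then $h\ge1$, and the decomposition provides a vertex $v$ and a decomposition of $G-v$ of height at most $h-1$. Take a model of $G-v$ of overlap at most $h$, put $v^-$ first and $v^+$ last. The overlap grows by one, and $v$ is not related by $\prec$ to any vertex, so~(iii) imposes nothing new.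

Let $G$ not be strongly connected. Contracting each strong component to a vertex gives an acyclic digraph, and a topological order of it numbers the components $C_1,\dots,C_m$ so that no arc goes from $C_j$ to $C_i$ for $i<j$. Each $C_i$ inherits a decomposition of height at most $h$. Concatenate models of $C_1,\dots,C_m$ in this order. Every half-integer meets intervals of at most one component, so the overlap is at most $h+1$, and~(iii) holds for pairs in different components by the choice of the numbering.

At each level of deletions, the digraphs whose strong components are computed are vertex-disjoint. Strong components and their topological order are found in time linear in the number of vertices and arcs, so one level costs $O(n^2)$, and there are at most $n$ levels.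
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cr}, assuming Theorem~\ref{thm:model}]
If a decomposition is given, apply Lemma~\ref{lem:model} and then Theorem~\ref{thm:model} with $k=w+1$.

Otherwise we first construct a decomposition from the decision algorithm~(K1). Let $g=9^{(w+1)4^{w+2}}$; every call below has parameter at most $w$, so a call on $m$ vertices costs $O(gm^2)$. Running~(K1) with parameters $0,1,2,\dots$ until it accepts finds $w$ in time $O((w+1)gn^2)$. Now proceed by levels $j=0,1,\dots$, keeping the invariant that every strong component $C$ at level $j$ has $r(C)\le w-j$; level $0$ consists of the strong components of $G$. If $C$ is at level $j$ and $|C|\ge2$, then $1\le r(C)\le w-j$, and by the definition of cycle rank some $v\in C$ has $r(C-v)\le w-j-1$. Test this inequality for each $v\in C$, at total cost $O(g|C|^3)$, let $v_C$ be a vertex that passes, and put the strong components of $C-v_C$ at level $j+1$. The components at one level are disjoint, so $\sum_C|C|^3\le n^3$ and a level costs $O(gn^3)$. At level $w$ all components are single vertices. So there are at most $w+1$ levels, the result is a decomposition of height at most $w$, and it costs $O((w+1)gn^3)$.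
\end{proof}

\section{Prefixes of optimal orderings}\label{sec:prefix}

Fix a semi-complete digraph $G$ on $V$ with weights in $[1,W]$ and an interval model of overlap at most $k$. If $u\prec v$, the only arc between $u$ and $v$ is $(u,v)$, so
\begin{equation}\label{eq:pay}
\text{if $u\prec v$, then $\{u,v\}$ costs $0$ when $u$ comes first and at least $1$ otherwise.}
\end{equation}
Facts~\eqref{eq:swap} and~\eqref{eq:pay} are all that this section uses about arcs and weights.

A \emph{cut} is a number $t\in\{\frac12,\frac32,\dots,2n+\frac12\}$. It partitions $V$ into
\[
L_t=\{v: v^+<t\},\qquad X_t=\{v: v^-<t<v^+\},\qquad R_t=\{v: v^->t\},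
\]
with $|X_t|\le k$ and $u\prec v$ for all $u\in L_t$, $v\in R_t$. For a set $P\subseteq V$, the \emph{late} and the \emph{early} vertices at $t$ form the sets
\[
A_t=L_t\setminus P,\qquad B_t=R_t\cap P,
\]
and
\begin{equation}\label{eq:shape}
P=(L_t\setminus A_t)\cup(X_t\cap P)\cup B_t ;
\end{equation}
see Figure~\ref{fig:cut}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.65,yscale=0.8]
\draw[very thick] (1,2) -- node[above,pos=0.25] {$z$} (16,2);
\draw[very thick] (2,0) -- node[above] {$v_1$} (4,0);
\draw[dashed] (3,1) -- node[above] {$v_2$} (6,1);
\draw[very thick] (5,0) -- node[above] {$v_3$} (8,0);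
\draw[dashed] (7,1) -- node[above,pos=0.2] {$v_4$} (10,1);
\draw[dashed] (9,0) -- node[above] {$v_5$} (12,0);
\draw[very thick] (11,1) -- node[above] {$v_6$} (14,1);
\draw[dashed] (13,0) -- node[above] {$v_7$} (15,0);
\draw[dotted,thick] (8.5,-0.4) -- (8.5,2.6) node[above] {$t$};
\foreach \x in {1,...,16} \node at (\x,-0.7) {\scriptsize $\x$};
\end{tikzpicture}
\caption{An interval model of overlap at most $3$ on eight vertices and the cut $t=8.5$. The intervals of $v_1,v_2,v_3$ lie to the left of the cut, those of $z,v_4$ cross it, and those of $v_5,v_6,v_7$ lie to the right. For the set $P=\{v_1,v_3,v_6,z\}$, drawn solid, $v_2$ is late (left of the cut, not in $P$) and $v_6$ is early (right of the cut, in $P$).}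
\label{fig:cut}
\end{figure}

In Example~\ref{ex:one} each prefix has a cut with no late and no early vertices. This cannot be expected in general.

\begin{example}\label{ex:three}
Let $1\le q\le c$. Take transitive tournaments on $A=\{a_1,\dots,a_q\}$, $B=\{b_1,\dots,b_q\}$ and $X=\{x_1,\dots,x_c\}$, and add all arcs from $A$ to $B$, from $B$ to $X$ and from $X$ to $A$, with weights $1$. Consecutive disjoint intervals for $a_1,\dots,a_q,b_1,\dots,b_q$ and $c$ nested intervals around them for $X$ form a model of overlap at most $k=c+1$. The ordering $B,X,A$, each part in its transitive order, costs $q^2$. It is optimal, because the $q^2$ directed triangles $a_ib_jx_h$ with $1\le h\le q$ and $h\equiv i+j \pmod q$ are arc-disjoint: any two of $i,j,h$ determine the third. In an ordering that puts $A$ before $B$, each triangle $a_ib_ix$ with $x\in X$ has $(b_i,x)$ or $(x,a_i)$ backward, so the cost is at least $qc$. Thus for $c>q$ no optimal ordering respects $\prec$; the smallest instance has $q=1$, $c=2$ and four vertices. For the prefix $B$ of the ordering $B,X,A$ and a cut $t$ between $A$ and $B$, we have $A_t=A$ and $B_t=B$.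
\end{example}

So late and early vertices must be allowed. We show that at a suitable cut there are few of them, and then that they lie near the cut. Put
\[
K=\lfloor Wk\rfloor,\qquad M=\lfloor K+W(K+k-1)\rfloor,\qquad D=M+K+k .
\]
For $W=1$ these are $K=k$, $M=3k-1$ and $D=5k-1$. From now on $\pi$ is an arbitrary optimal ordering of $G$.

\subsection{Few late and few early vertices}

If a prefix has $a$ late and $b$ early vertices at a cut, it pays for $ab$ inverted pairs. Exchanging the two groups removes this cost and disturbs only pairs that involve the at most $k$ vertices of $X_t$, a loss that is linear in $a$ and $b$.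

\begin{lemma}\label{lem:exchange}
For every prefix $P$ of $\pi$ and every cut $t$, we have $\min(|A_t|,|B_t|)\le K$.
\end{lemma}

\begin{proof}
Write $A=A_t$, $B=B_t$, $a=|A|$, $b=|B|$, $Y=X_t\cap P$ and $Y'=X_t\setminus P$. Let $\pi'$ consist of the four blocks
\[
P\setminus B,\qquad A,\qquad B,\qquad (V\setminus P)\setminus A,
\]
each internally in the order of $\pi$. Pairs inside a block keep their order. The first and third blocks lie in $P$, the second and fourth lie in $V\setminus P$, and $\pi$ lists $P$ first; so pairs between blocks one and two, one and four, and three and four also keep their order. Since $P\setminus B=(L_t\cap P)\cup Y$ and $(V\setminus P)\setminus A=Y'\cup(R_t\setminus P)$, the remaining pairs are of three kinds.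
\begin{itemize}
\item Pairs in $A\times B$. In $\pi$ the vertex of $B\subseteq P$ comes first and in $\pi'$ the vertex of $A$ does. By~\eqref{eq:pay} the cost of each of these $ab$ pairs drops by at least $1$.
\item Pairs in $(L_t\cap P)\times B$ and in $A\times(R_t\setminus P)$. In $\pi'$ the vertex of $L_t$ comes first, so the pair costs $0$ by~\eqref{eq:pay}, and its cost does not rise.
\item Pairs in $Y\times B$ and in $A\times Y'$. By~\eqref{eq:swap} the cost of each rises by at most $W$.
\end{itemize}
Since $\pi$ is optimal and $|Y|+|Y'|\le k$,
\[
0\le\operatorname{cost}(\pi')-\operatorname{cost}(\pi)\le -ab+W\bigl(|Y|\,b+|Y'|\,a\bigr)\le -ab+Wk\max(a,b).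
\]
If $\max(a,b)=0$ there is nothing to prove. Otherwise divide by $\max(a,b)$ to get $\min(a,b)\le Wk$, and $\min(a,b)$ is an integer.
\end{proof}

For $W=1$ the bound $K=k$ is within one of the truth: Example~\ref{ex:three} with $q=c=k-1$ has $|A_t|=|B_t|=k-1$.

The lemma bounds only the smaller of the two sets. As $t$ moves to the right, $A_t$ grows and $B_t$ shrinks, and at the last moment when $A_t$ is small both are small.

\begin{lemma}\label{lem:cut}
For every prefix $P$ of $\pi$ there is a cut $t$ with $|A_t|\le K$ and $|B_t|\le K$.
\end{lemma}

\begin{proof}
We have $A_{1/2}=\emptyset$, so there is a largest cut $t$ with $|A_t|\le K$. If $t=2n+\frac12$, then $R_t=\emptyset$ and $B_t=\emptyset$. Otherwise $|A_{t+1}|>K$, and Lemma~\ref{lem:exchange} gives $|B_{t+1}|\le K$. Since $A_{t+1}\neq A_t$, we have $L_{t+1}\ne L_t$, so the integer $t+\frac12$ is a right endpoint. By~(i) it is not a left endpoint, hence $R_t=R_{t+1}$ and $|B_t|=|B_{t+1}|\le K$.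
\end{proof}

At this point every prefix has the form~\eqref{eq:shape} with $|A_t|,|B_t|\le K$. An $n$-element set has at most $(n+1)^K$ subsets of size at most $K$, so there are at most $(2n+1)2^k(n+1)^{2K}$ such sets, and for $W=1$ Proposition~\ref{prop:dp} gives time $n^{O(k)}$. The parameter is still in the exponent of $n$, because the late and early vertices are chosen from all of $V$. To remove it we must restrict where they are chosen from.

\subsection{No vertex overtakes many others}

Suppose that $u$ comes before many vertices $v\prec u$. Moving $u$ behind all of them repairs these inversions, but on its way $u$ may cross an unbounded number of vertices to its right, at a loss for each. The remedy is to stop early: move $u$ only as far as the point after which $K$ of the vertices $v\prec u$ remain. Lemma~\ref{lem:exchange} says that at most $K$ vertices from the right have appeared by then.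

\begin{lemma}\label{lem:overtake}
Let $u\in V$.
\begin{itemize}
\item[(a)] At most $M$ vertices $v$ with $v\prec u$ come after $u$ in $\pi$.
\item[(b)] At most $M$ vertices $v$ with $u\prec v$ come before $u$ in $\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $t=u^-+\frac12$. Then $u\in X_t$, and $L_t=\{v: v^+\le u^-\}=\{v: v\prec u\}$ because endpoints are distinct. Let $a$ be the number of vertices of $L_t$ after $u$ in $\pi$. If $a\le K$ we are done, as $K\le M$. So let $a\ge K+1$, and let $\ell$ be the vertex of $L_t$ that has exactly $K$ vertices of $L_t$ after it in $\pi$; it comes after $u$. For the prefix $P$ of all vertices strictly before $\ell$, the set $A_t$ consists of $\ell$ and the $K$ later vertices of $L_t$. So $|A_t|=K+1$, and Lemma~\ref{lem:exchange} gives $|B_t|\le K$: at most $K$ vertices of $R_t$ come before $\ell$.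

Move $u$ to the position immediately after $\ell$. The pairs that change order are the pairs $\{u,x\}$ with $x$ after $u$, up to and including $\ell$. Exactly $a-K$ of these $x$ lie in $L_t$; they satisfy $x\prec u$, so by~\eqref{eq:pay} each saves at least $1$. At most $K$ lie in $R_t$ and at most $k-1$ lie in $X_t\setminus\{u\}$; by~\eqref{eq:swap} each loses at most $W$. Optimality of $\pi$ gives $a-K\le W(K+k-1)$, and $a\le M$ since $a$ is an integer.

(b) Let $G^*$ be obtained from $G$ by reversing every arc, keeping its weight, and give $v$ the endpoints $2n+1-v^+<2n+1-v^-$. The reflection reverses $\prec$ and preserves (i) and~(ii); condition~(iii) holds because arcs and $\prec$ are both reversed. An arc is backward for an ordering in $G$ if and only if its reverse is backward for the reversed ordering in $G^*$, so the reversal $\pi^*$ of $\pi$ is optimal for $G^*$. The vertices counted in~(a) for $G^*$, $\pi^*$ and $u$ are those counted in~(b) for $G$, $\pi$ and $u$.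
\end{proof}

\subsection{The family of candidate prefixes}

A late vertex $\ell$ that ends long before the cut has many vertices between itself and the cut. Few of them overlap $\ell$ and few are late, so most lie to the right of $\ell$ and belong to the prefix, that is, come before $\ell$ in $\pi$. Lemma~\ref{lem:overtake} forbids this, and so the late vertices lie among a bounded number of vertices that end last before the cut.

For a cut $t$, let the \emph{left window} $\widehat L_t$ be the set of the $D$ vertices of $L_t$ with the largest right endpoints, or all of $L_t$ if $|L_t|<D$. Let the \emph{right window} $\widehat R_t$ be the set of the $D$ vertices of $R_t$ with the smallest left endpoints, or all of $R_t$ if $|R_t|<D$. Let $\mathcal F$ be the family of all sets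
\begin{equation}\label{eq:family}
(L_t\setminus A)\cup Y\cup B
\end{equation}
where $t$ is a cut, $A\subseteq\widehat L_t$, $Y\subseteq X_t$, $B\subseteq\widehat R_t$, and $|A|,|B|\le K$. The family depends only on the model and on $W$ and $k$.

\begin{lemma}\label{lem:family}
Every prefix of every optimal ordering belongs to $\mathcal F$.
\end{lemma}

\begin{proof}
Let $P$ be a prefix of the optimal ordering $\pi$ and let $t$ be the cut of Lemma~\ref{lem:cut}. By~\eqref{eq:shape} it suffices to show $A_t\subseteq\widehat L_t$ and $B_t\subseteq\widehat R_t$.

Let $\ell\in A_t$. We count the vertices $v\in L_t$ with $v^+>\ell^+$.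
\begin{itemize}
\item If $v^-<\ell^+$, then $v\in X_{\ell^++1/2}$. There are at most $k$ such $v$.
\item If $v^->\ell^+$ and $v\in P$, then $\ell\prec v$, and $v$ comes before $\ell$ because $\ell\notin P$. By Lemma~\ref{lem:overtake}(b) there are at most $M$ such $v$.
\item If $v^->\ell^+$ and $v\notin P$, then $v\in A_t\setminus\{\ell\}$. There are at most $K-1$ such $v$.
\end{itemize}
The total is at most $k+M+K-1=D-1$, so $\ell\in\widehat L_t$.

Let $z\in B_t$. We count the vertices $v\in R_t$ with $v^-<z^-$.
\begin{itemize}
\item If $v^+>z^-$, then $v\in X_{z^--1/2}$. There are at most $k$ such $v$.
\item If $v^+<z^-$ and $v\notin P$, then $v\prec z$, and $v$ comes after $z$ because $z\in P$. By Lemma~\ref{lem:overtake}(a) there are at most $M$ such $v$.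
\item If $v^+<z^-$ and $v\in P$, then $v\in B_t\setminus\{z\}$. There are at most $K-1$ such $v$.
\end{itemize}
The total is again at most $D-1$, so $z\in\widehat R_t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:model}]
List $\mathcal F$ by running through all quadruples $(t,A,Y,B)$ as in~\eqref{eq:family} and writing each set in $O(n)$ steps. By Lemma~\ref{lem:family} and Proposition~\ref{prop:dp}, the problem is solved with $O(Nn^2)$ operations, where $N$ is the number of quadruples examined.

For $W=1$ we have $D=5k-1$. Even running through all subsets of both windows and discarding those of size greater than $K$, we examine at most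
\[
(2n+1)\cdot2^{k}\cdot 2^{2D}=(2n+1)\,2^{11k-2}
\]
quadruples, and the time is $O(2^{11k}n^3)$.

For general $W$ we generate only subsets of size at most $K$; the integers $K$ and $D$ matter only up to the value $n$, so they are found by comparisons with $0,\dots,n$. As $W\ge1$ and $k\geq 1$, we have $1\le K\le Wk$, $M\le Wk+W(Wk+k)\le3W^2k$, and $K\le D\le d:=5W^2k$. Since $(K/D)^{K}\le(K/D)^i$ for $i\le K$,
\[
\sum_{i\le K}\binom Di\le\Bigl(\frac DK\Bigr)^{K}\sum_{i\le D}\binom Di\Bigl(\frac KD\Bigr)^{i}=\Bigl(\frac DK\Bigr)^{K}\Bigl(1+\frac KD\Bigr)^{D}\le\Bigl(\frac{eD}{K}\Bigr)^{K}\le\Bigl(\frac{ed}{K}\Bigr)^{K}.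
\]
The function $x\mapsto(ed/x)^x$ is increasing on $(0,d]$, because its logarithm has derivative $\ln(d/x)$. As $K\le Wk\le d$, the last expression is at most $(ed/(Wk))^{Wk}=(5eW)^{Wk}$. This bounds the number of choices for each of $A$ and $B$, so $N\le(2n+1)\,2^k(5eW)^{2Wk}$.
\end{proof}

This also completes the proof of Theorem~\ref{thm:cr}.

\begin{remark}[the hypotheses]\label{rem:hyp}
Semi-completeness and the lower bound $1$ on the weights enter through~\eqref{eq:pay}, the upper bound $W$ through~\eqref{eq:swap}. Lemma~\ref{lem:exchange} needs both. Take the construction of Example~\ref{ex:three} with $X=\{x\}$ and $q$ arbitrary, so that $k=2$. If all arcs from $A$ to $B$ are deleted, the intervals still satisfy (i), (ii) and the first half of~(iii), the digraph is acyclic, and the only ordering of cost $0$ is $B,x,A$; its prefix $B$ has $q$ late and $q$ early vertices at a cut between $A$ and $B$. If instead these arcs are kept, the arcs at $x$ get weight $W>q^2$ and all others weight $1$, then the ordering $B,x,A$ costs $q^2<W$, so no optimal ordering has a backward arc at $x$ and $B$ is a prefix of each of them. Hence $K$ must grow with $W$.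
\end{remark}

\section{Pathwidth}\label{sec:pw}

Interval models are path decompositions in which one vertex enters or leaves at a time.

\begin{lemma}\label{lem:pw}
Let $G$ be semi-complete with $n\ge1$ vertices and let $k\ge1$. A path decomposition of width at most $k-1$ can be converted in polynomial time into an interval model of overlap at most $k$, and conversely.
\end{lemma}

\begin{proof}
Let $Q_1,\dots,Q_N$ be a path decomposition with $|Q_i|\le k$. For $i=1,\dots,N$ in turn, list a block of endpoints: first $v^-$ for all $v$ whose first bag is $Q_i$, then $v^+$ for all $v$ whose last bag is $Q_i$. Number the list $1,\dots,2n$. Then $v^-<v^+$, and (i) holds. Let $v^-<t<v^+$ and let the endpoint $t-\frac12$ belong to block $i$. Then $v^-$ lies in a block of index at most $i$ and $v^+$ in a block of index at least $i$, so $v\in Q_i$; the index $i$ depends only on $t$, which gives~(ii). If $u^+<v^-$, these two endpoints lie in different blocks, since within a block left endpoints come first. So the last bag of $u$ comes before the first bag of $v$, and $(v,u)$ is not an arc.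

Conversely, given a model, take the bags $X_{1/2},X_{3/2},\dots,X_{2n+1/2}$, each of size at most $k$. A vertex $v$ lies in $X_t$ exactly for $v^-+\frac12\le t\le v^+-\frac12$, a nonempty set of consecutive cuts. If the last bag of $u$ comes before the first bag of $v$, then $u^+-\frac12<v^-+\frac12$, so $u^+\le v^-$, so $u\prec v$, and $(v,u)$ is not an arc.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pw}(a)]
The constant-factor approximation of Pilipczuk~\cite{Pilipczuk} computes in polynomial time a path decomposition of width $O(p+1)$ of a semi-complete digraph of pathwidth $p$. Lemma~\ref{lem:pw} turns it into an interval model of overlap $O(p+1)$, and Theorem~\ref{thm:model} gives time $2^{O(p)}n^{O(1)}$. By Lemma~\ref{lem:model} a semi-complete digraph of cycle rank $w$ has a model of overlap at most $w+1$, so $p\le w$ by Lemma~\ref{lem:pw}, and the same algorithm runs in time $2^{O(w)}n^{O(1)}$.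
\end{proof}

This route uses~\cite{Pilipczuk} in place of~(K1); Theorem~\ref{thm:cr} does not depend on~\cite{Pilipczuk}.

In the models built in Lemma~\ref{lem:model}, any two intervals are nested or disjoint. Section~\ref{sec:prefix} never used this, and a chain of crossing intervals separates the two parameters. We need one standard property of cycle rank.

\begin{lemma}\label{lem:mono}
If $H$ is an induced subgraph of $G$, then $r(H)\le r(G)$.
\end{lemma}

\begin{proof}
Induct on $|V(G)|$. If $H$ is acyclic, then $r(H)=0$. Otherwise $r(H)=r(C)$ for a strong component $C$ of $H$ with at least two vertices, and $C$ is an induced subgraph of a strong component $C'$ of $G$. If $C'\ne G$, then $r(C)\le r(C')\le r(G)$ by induction. If $C'=G$, then $G$ is strongly connected and not acyclic; choose $v$ with $r(G)=1+r(G-v)$. If $v\notin C$, then $r(C)\le r(G-v)<r(G)$ by induction. If $v\in C$, then $r(C)\le1+r(C-v)\le1+r(G-v)=r(G)$, by the definition and by induction.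
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pw}(b)]
Let $T_m$ be the tournament on $v_1,\dots,v_m$ with arcs $(v_i,v_j)$ for $j\ge i+2$ and $(v_{i+1},v_i)$ for $1\le i<m$. In the sequence of endpoints
\[
v_1^-\;v_2^-\;v_1^+\;v_3^-\;v_2^+\;v_4^-\;v_3^+\;\cdots\;v_m^-\;v_{m-1}^+\;v_m^+
\]
at most two intervals are open at any time, and $v_i\prec v_j$ if and only if $j\ge i+2$, in which case $(v_j,v_i)$ is not an arc. This is a model of overlap at most $2$, so $T_m$ has pathwidth at most $1$ by Lemma~\ref{lem:pw}.

For $m\ge3$ the path $v_mv_{m-1}\cdots v_1$ and the arc $(v_1,v_m)$ form a cycle through all vertices, so $T_m$ is strongly connected and not acyclic. Let $m\ge1$. After any vertex is deleted from $T_{2m+1}$, at least $m$ vertices with consecutive indices remain on one side of it, and $m$ such vertices induce a copy of $T_m$. By Lemma~\ref{lem:mono}, $r(T_{2m+1})\ge1+r(T_m)$. Starting from $T_1$, this gives $r(T_{2^{j+1}-1})\ge j$ for all $j\ge0$.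
\end{proof}

\section{The lower bound}\label{sec:eth}

By~\eqref{eq:trivial}, the cycle rank is smaller than the number of vertices. So it suffices to rule out time $2^{o(n)}$ on semi-complete digraphs, and this needs a reduction that increases the number of vertices only by a constant factor. A \emph{vertex cover} of an undirected graph $\Gamma$ is a set of vertices that meets every edge; let $\operatorname{vc}(\Gamma)$ be the minimum size of one. Under ETH, \textsc{Vertex Cover} on $n$-vertex graphs has no $2^{o(n)}$-time algorithm~\cite{IPZ}. We first turn vertices of $\Gamma$ into arcs, and then make the digraph semi-complete at a cost that is the same for all orderings.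

Given $\Gamma$ with $n$ vertices, let $H$ be the digraph with vertices $v_{\mathrm{in}},v_{\mathrm{out}}$ and an arc $a_v=(v_{\mathrm{in}},v_{\mathrm{out}})$ for each $v\in V(\Gamma)$, and with the arcs $(u_{\mathrm{out}},v_{\mathrm{in}})$ and $(v_{\mathrm{out}},u_{\mathrm{in}})$ for each edge $uv$. The arc $a_v$ is the only arc leaving $v_{\mathrm{in}}$ and the only arc entering $v_{\mathrm{out}}$.

\begin{lemma}\label{lem:vc}
The minimum size of a feedback arc set of $H$ is $\operatorname{vc}(\Gamma)$.
\end{lemma}

\begin{proof}
Let $S$ be a vertex cover. The arcs $a_v$ are pairwise vertex-disjoint, so every cycle of $H$ contains an arc $(v_{\mathrm{out}},u_{\mathrm{in}})$ for some edge $uv$. On the cycle this arc is preceded by $a_v$ and followed by $a_u$, and $u\in S$ or $v\in S$. So $\{a_v:v\in S\}$ is a feedback arc set.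

Conversely, let $F$ be a feedback arc set. Every cycle through an arc $(u_{\mathrm{out}},v_{\mathrm{in}})$ continues with $a_v$, so replacing $(u_{\mathrm{out}},v_{\mathrm{in}})$ by $a_v$ in $F$ leaves a set of no larger size that still meets every cycle. After all such replacements the set is $\{a_v:v\in S\}$ with $|S|\le|F|$. For each edge $uv$ it meets the cycle $u_{\mathrm{in}}u_{\mathrm{out}}v_{\mathrm{in}}v_{\mathrm{out}}u_{\mathrm{in}}$, so $u\in S$ or $v\in S$, and $S$ is a vertex cover.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pw}(c)]
Let $H'$ be obtained from $H$ by adding both arcs between the two vertices of each of the $q$ nonadjacent pairs of $H$. Then $H'$ is semi-complete with $2n$ vertices. In every ordering exactly one of the two arcs added at a pair is backward, so each ordering costs exactly $q$ more in $H'$ than in $H$. By Lemma~\ref{lem:vc} the optimum for $H'$ is $\operatorname{vc}(\Gamma)+q$.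

Suppose that an algorithm solves the problem on $m$-vertex semi-complete digraphs of cycle rank $w$ in time $2^{h(w)}m^{O(1)}$ with $h(w)=o(w)$. For every $\varepsilon>0$ there is a constant $C_\varepsilon$ with $h(w)\le\varepsilon w+C_\varepsilon$ for all $w$. The cycle rank of $H'$ is at most $2n-1$ by~\eqref{eq:trivial}, so on $H'$ the algorithm takes time $2^{2\varepsilon n+C_\varepsilon}n^{O(1)}$ for every $\varepsilon>0$, which is $2^{o(n)}$. As $H'$ and $q$ are computed in polynomial time, this finds $\operatorname{vc}(\Gamma)$ in time $2^{o(n)}$, contradicting ETH. The pathwidth of $H'$ is at most its cycle rank by part~(a), hence also at most $2n-1$, and the same argument excludes time $2^{o(p)}m^{O(1)}$.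
\end{proof}

\begin{thebibliography}{9}

\bibitem{Eggan}
Eggan, 1963.

\bibitem{IPZ}
Impagliazzo, Paturi, Zane, \emph{J. Comput. Syst. Sci.} 63 (2001).

\bibitem{KKL}
Seokbeom Kim, O-joung Kwon, Myounghwan Lee, An FPT algorithm for cycle rank on semi-complete digraphs, arXiv:2606.29336 (2026).

\bibitem{Pilipczuk}
Mi. Pilipczuk, Computing cutwidth and pathwidth of semi-complete digraphs via degree orderings, STACS 2013.

\end{thebibliography}
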